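# Maxima of scale mixtures of Gaussian fields: slow variation of the covariance does not force a Gaussian limit

## 1. Fields built by superposing scales

Throughout, $D$ is $\mathbb R^d$ or $\mathbb Z^d$ with $d\ge1$, $|\cdot|$ is the Euclidean norm, and $|\cdot|_\infty$ is the maximum norm. A supremum over a subset of $\mathbb R^d$ always means a supremum over its intersection with $D$.

We start from one bump. Fix $\psi\in C_c^\infty((-\tfrac12,\tfrac12)^d)$ with $\psi\ge 0$ and $\psi\not\equiv0$, and put
$$\varphi(z)=\frac{\int\psi(y)\psi(y+z)\,dy}{\int\psi(y)^2\,dy}.$$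
We shall use the following properties.

* $\varphi$ is smooth and even, $0\le\varphi\le1=\varphi(0)$ by Cauchy–Schwarz, and $\varphi$ is positive definite because its Fourier transform is $|\hat\psi|^2/\int\psi^2\ge0$.
* $\varphi(z)=0$ if $|z|_\infty\ge1$, because then the supports of $\psi$ and $\psi(\cdot+z)$ are disjoint.
* $\varphi(z)<1$ for $z\neq0$. Equality in Cauchy–Schwarz would force $\psi(\cdot+z)=\psi$, which is impossible for a nonzero function of compact support.
* $1-\varphi(z)\le C_0|z|^2$, by Taylor's formula: $\nabla\varphi(0)=0$ since $\varphi$ is even, and the second derivatives are bounded.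

So $\varphi(\cdot/\ell)$ is the covariance of a stationary field of unit variance that is independent at distance $\ge\ell$ and nearly constant at distance $\ll\ell$. Now superpose all scales. Let $\mu$ be a probability measure on $[1,\infty)$ and put
$$K(x,y)=\int\varphi\Big(\frac{x-y}{\ell}\Big)\mu(d\ell),\qquad G(v)=\mu((v,\infty)),\qquad g(t)=G(e^t). \tag{1}$$
Let $f$ be the centered stationary Gaussian field on $D$ with covariance $K$. We always assume $G>0$ on $[1,\infty)$. Think of $t=\log\ell$ as the position of a scale, and of $g(t)$ as the amount of variance sitting at scales above $e^t$. The function $g$ is our only parameter.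

The field splits by scale. For Borel $A\subset[1,\infty)$ let $f_A$ be the centered Gaussian field with covariance $K_A(x,y)=\int_A\varphi(\frac{x-y}\ell)\mu(d\ell)$. For a finite partition $(A_i)$ of $[1,\infty)$ the covariances $K_{A_i}$ add up to $K$, so we may realize $f=\sum_if_{A_i}$ with independent summands. Write $f_{\le r}=f_{[1,r]}$ and $f_{>r}=f_{(r,\infty)}$. Then:

* $\mathrm{Var}f_A(x)=\mu(A)$, so $\mathrm{Var}f(x)=1$; also $K_A\ge0$.
* If $A\subset[1,L]$, then $K_A(x,y)=0$ whenever $|x-y|_\infty\ge L$. Hence $f_A$ is independent on sets at $|\cdot|_\infty$-distance $\ge L$ (uncorrelated and jointly Gaussian).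
* If $A\subset[L,\infty)$ with $L\ge1$, then $\mathbb E|f_A(x)-f_A(y)|^2=2\int_A(1-\varphi(\tfrac{x-y}\ell))\,\mu(d\ell)$, so
$$\mathbb E|f_A(x)-f_A(y)|^2\le 2C_0\,\mu(A)\,\frac{|x-y|^2}{L^2}. \tag{2}$$

By (2) with $L=1$ every $f_A$ has a continuous version, and we use it. On $\mathbb R^d$ the covariance $K$ is smooth: for $\ell\ge1$ the derivatives of $\varphi(\cdot/\ell)$ are bounded uniformly in $\ell$, so we may differentiate under the integral.

*Example.* Let $0<a<1$ and $\mu(d\ell)=a(1+\log\ell)^{-a-1}\,d\ell/\ell$. Then $G(v)=(1+\log v)^{-a}$ for $v\ge1$ and $g(t)=(1+t)^{-a}$.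

What is this for? It produces fields whose covariance at distance $v$ is essentially $G(v)$, with a function $G$ of our choice, and it lets us see which scales make the maximum fluctuate. We shall use it to decide how regular a covariance must be for the maximum over a large cube to be asymptotically Gaussian.

## 2. Slowly varying and asymptotically flat covariances

Let $f$ be, for the moment, any continuous centered Gaussian process on $D$ with covariance $K$, and let $M_R=\sup_{x\in[0,R]^d}f(x)$ for $R>0$. Let $Z$ be a standard Gaussian variable.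

**Definition (slow variation).** A function $w:\mathbb R^+\to\mathbb R$ is slowly varying if $w(uv)/w(v)\to1$ as $v\to\infty$ for every $u>0$.

**Definition (asymptotic flatness).** $K$ is asymptotically flat if $K(x,y)\sim w(|x-y|)$ as $|x-y|\to\infty$ for some $w:\mathbb R^+\to\mathbb R$ such that for every $\eta>0$ there is $\beta>0$ with
$$\limsup_{v\to\infty}\ \sup_{u\in[v^{-\beta},1]}\Big|\frac{w(uv)}{w(v)}-1\Big|\le\eta .$$
We also call such a $w$ asymptotically flat; it is necessarily slowly varying.

In the variable $t=\log v$, with $w(v)=g(\log v)$, slow variation says that $g(T-s)/g(T)\to1$ for each fixed $s$. Flatness says that this ratio stays near $1$ for all $0\le s\le\beta T$, which is a much longer range. In the example, $g(T-s)/g(T)=(1-\frac{s}{1+T})^{-a}\le(1-\beta)^{-a}$ for $0\le s\le\beta T$, so $G$ is flat. Here is a profile that is slowly varying but not flat. We will meet it again.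

*Example (halving windows).* Let $T_k=16^k$ for $k\ge1$. Let $g(0)=1$ and let $\log g$ be continuous, constant off the windows $[T_k-k,T_k]$, and linear of slope $-\frac{\log2}k$ on the $k$-th window. The windows are disjoint, $g$ halves across each, and the slopes tend to $0$, so $G(v)=g(\log v)$ is slowly varying. But $g(T_k-k)/g(T_k)=2$ while $k\le\beta T_k$ for large $k$, whatever $\beta>0$. So $G$ is not flat.

The problem comes from Jason Li and Stephen Muirhead, "The maximum of a strongly correlated Gaussian process", arXiv:2605.20700 (2026). It starts from the following known result.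

**Theorem 1 (known).** Suppose $\mathrm{Var}[f(x)]=1$ for every $x$, $K(x,y)\log|x-y|\to\infty$ as $|x-y|\to\infty$, and $K$ is asymptotically flat. Then there exist $a_R,b_R$ such that $b_R(M_R-a_R)\Rightarrow Z$ in distribution as $R\to\infty$.

It is also known (Mittal–Ylvisaker) that for stationary Gaussian sequences a Gaussian limit does not arise in general under the sole assumption $K(n)\log n\to\infty$. So some regularity is needed, and we ask: keeping the other two hypotheses of Theorem 1, can flatness be replaced by $K(x,y)\sim w(|x-y|)$ with $w$ merely slowly varying? The answer is no, and the fields of Section 1 show it. The first thing to check is that these fields have the covariance we want.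

**Lemma 2.** For the field of Section 1, if $G$ is slowly varying, then $K(x,y)\sim G(|x-y|)$ as $|x-y|\to\infty$.

*Proof.* Let $z=x-y$; then $|z|/\sqrt d\le|z|_\infty\le|z|$. Since $\varphi(z/\ell)=0$ for $\ell\le|z|_\infty$ and $\varphi\le1$,
$$K\le G(|z|_\infty)\le G(|z|/\sqrt d)\sim G(|z|).$$
Conversely, let $A\ge1$. For $\ell>A|z|$ we have $|z/\ell|\le1/A$, so $K\ge\inf_{|u|\le1/A}\varphi(u)\cdot G(A|z|)$. As $G(A|z|)\sim G(|z|)$, we get $\liminf K/G(|z|)\ge\inf_{|u|\le1/A}\varphi(u)$, and this tends to $\varphi(0)=1$ as $A\to\infty$. $\square$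

## 3. Layers by hand: a common Gaussian, then cells

**One layer above white noise.** On $[0,R]^d\cap\mathbb Z^d$ consider $X_x=\sqrt c\,\zeta+\sqrt{1-c}\,\xi_x$ with $\zeta,\xi_x$ independent standard Gaussians and $c=c_R\in(0,1)$. Then $\max X=\sqrt c\,\zeta+\sqrt{1-c}\,\max\xi$. By the classical extreme value theorem, the maximum of $n$ independent standard Gaussians fluctuates around its centering on the scale $1/\sqrt{2\log n}$; here $\log n\sim d\log R$. So if $c\log R\to\infty$, the term $\sqrt c\,\zeta$ dominates and the centered maximum divided by $\sqrt c$ tends to $Z$. This is the role of the hypothesis $K\log|x-y|\to\infty$.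

**The natural approach.** For our field on $[0,r]^d$, split at the scale of the cube: $f=f_{>r}+f_{\le r}$. Put $c=G(r)$. The coarse part $f_{>r}$ is nearly constant on the cube, and we shall prove (Lemma 10) that, when $G$ is slowly varying,
$$M_r=\sqrt c\,\zeta+\tilde M+o_P(\sqrt c),\qquad \zeta=\frac{f_{>r}(0)}{\sqrt c}\sim N(0,1),\qquad \tilde M=\sup_{[0,r]^d}f_{\le r}, \tag{3}$$
with $\zeta$ and $\tilde M$ independent. One then tries to show that $\tilde M$ fluctuates by $o(\sqrt c)$.

**Where it stops.** Insert a middle layer in the toy model. Cut the cube of side $r=e^T$ into $p=e^{ds}$ cells of side $L=e^{T-s}$ and take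
$$X_x=\sqrt c\,\zeta+\sigma\,\xi_{\mathrm{cell}(x)}+\sqrt{1-c-\sigma^2}\,\xi'_x .$$
The fine maximum is $\max_{j\le p}(\sigma\xi_j+y_j)$, where $y_j$ is the maximum of the white noise in cell $j$. Lemma 8 below says that such a variable lies in a given interval of length $\delta$ with probability at most $\frac\delta\sigma(\sqrt{2\log p}+2)$. With $\log p=ds$, it cannot concentrate on any scale much smaller than $\sigma/\sqrt{1+s}$. In our field the scales in $(L,r]$ carry variance $\sigma^2=g(T-s)-g(T)$, while $c=g(T)$. So the plan breaks when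
$$\frac{g(T-s)-g(T)}{1+s}\quad\text{is not small compared with}\quad g(T).$$
Slow variation makes $g(T-s)-g(T)$ small compared with $g(T)$ for fixed $s$ only. Nothing prevents $g$ from losing a factor $s$ over a window of length $s$, with $s\to\infty$.

**A second obstacle.** Suppose we have such a window, so that $\tilde M$ does fluctuate at scale at least $\sqrt c$. Does that rule out a Gaussian limit? Not yet. If $\tilde M$ were itself asymptotically Gaussian, then $\sqrt c\,\zeta+\tilde M$ would be too; on a single cube there is no contradiction. We get past this by looking at two cubes of comparable sides $r$ and $R'$. They share the coarse part $\sqrt c\,\zeta$, while the fine maximum over the bigger cube behaves like a maximum of between $2^d$ and $4^d$ independent copies of the fine maximum over the smaller one. The maximum of two independent copies of $N(0,v)$ has distribution function $\Phi(x/\sqrt v)^2$. Its right tail has the same Gaussian exponent as before, but the exponent of its left tail is doubled. No Gaussian law looks like that, and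 so the two fine maxima cannot both be Gaussian.

## 4. A necessary condition, a counterexample, a sufficient condition

All statements are about the field of Section 1.

**Theorem 3 (necessary condition).** Suppose $G$ is slowly varying and $b_R(M_R-a_R)\Rightarrow Z$ as $R\to\infty$ for some $a_R,b_R$. Then
$$\sup_{0\le s\le T}\frac{g(T-s)-g(T)}{(1+s)\,g(T)}\longrightarrow0\qquad(T\to\infty). \tag{4}$$

**Theorem 4 (slow variation does not suffice).** On every $\mathbb R^d$ and every $\mathbb Z^d$ there is a $\mu$ such that $w=G$ is slowly varying, $\mathrm{Var}f=1$, $K(x,y)\sim w(|x-y|)$, $K(x,y)\log|x-y|\to\infty$, but for no $a_R,b_R$ does $b_R(M_R-a_R)\Rightarrow Z$. The field is stationary, and its covariance is smooth on $\mathbb R^d$. Moreover this $w$ satisfies $w(uv)\le(1+\log\frac1u)\,w(v)$ for all $v\ge1$ and $u\in[1/v,1]$.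

**Theorem 5 (sufficient condition).** Let
$$\Psi(v)=\int_{[1,v]}\frac{\mu(d\ell)}{1+\log(v/\ell)} . \tag{5}$$
If $\Psi(v)=o(G(v))$ as $v\to\infty$, then $G$ is slowly varying, $K(x,y)\log|x-y|\to\infty$, and $G(R)^{-1/2}(M_R-a_R)\Rightarrow Z$ for suitable $a_R$.

**Corollary 6.** Suppose $G$ is slowly varying and, for some $\theta<1$ and $C,v_0$, $G(uv)\le C(1+\log\frac1u)^\theta G(v)$ for all $v\ge v_0$ and $u\in[1/v,1]$. Then the conclusion of Theorem 5 holds. By Theorem 4 this fails for $\theta=1$, even with $C=1$. The hypothesis of Theorem 5 also holds whenever $G$ is asymptotically flat and $G(v)\log v\to\infty$.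

Two remarks. First, every nonincreasing, right-continuous, slowly varying $w$ with values in $(0,1]$ and $w\to0$ equals $G$ on $[1,\infty)$ for some $\mu$: put mass $1-w(1)$ at the point $1$ and let $w$ be the tail beyond it. So by Lemma 2 and Theorem 3, every such $w$ violating (4) is realized by a field with $K\sim w$ and no Gaussian limit.

Second, compare (4) with $\Psi=o(G)$. For $T=\log v$ and $0\le s\le T$, the integrand in (5) is at least $\frac1{1+s}$ on $(e^{T-s},e^T]$, so
$$\Psi(v)\ge\frac{g(T-s)-g(T)}{1+s}. \tag{6}$$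
Hence the supremum in (4) is at most $\Psi(v)/G(v)$. Both conditions ask that $g(T-s)-g(T)$ be small compared with $(1+s)g(T)$, one in supremum form and one in integral form. What happens when (4) holds but $\Psi\ne o(G)$ is not determined here.

*Example (halving windows, continued).* That profile is covered by Corollary 6 with $\theta=\frac12$ and $C=2$. If $T\le T_1-1=15$, then $g=1$ on $[0,T]$. Otherwise let $T\in[T_k-k,T_{k+1}-(k+1)]$. If $[T-s,T]$ meets at most the $k$-th window in positive length, then $g(T-s)/g(T)\le2$. If not, then $k\ge2$ and $s\ge T_k-k-T_{k-1}\ge\frac12 16^k$, while $g(T-s)/g(T)\le g(0)/g(T_k)=2^k\le 4^k/\sqrt2\le\sqrt s$. So $M_R$ has a Gaussian limit for this profile, although $G$ is not flat. Halving is too little to upset the limit. The next section does worse.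

## 5. A profile that drops by the factor $k$ over a window of length $k$

This section proves Theorem 4, taking Theorem 3 for granted. By Theorem 3 it is enough to find a slowly varying profile with $t\,g(t)\to\infty$ for which (4) fails. Condition (4) compares the drop over a window of length $s$ with $1+s$, so we let $g$ drop by the factor $k$ over a window of length $k$, and place the windows very far apart so that $t\,g(t)\to\infty$ survives.

**The profile.** For $k\ge3$ let $T_k=((k+2)!)^2$; the windows $[T_k-k,T_k]$ are disjoint. Let $g(0)=1$, and let $\log g$ be continuous, constant off the windows, and linear with slope $-\frac{\log k}k$ on $[T_k-k,T_k]$. Thus $g$ drops by the factor $k$ across window $k$, and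
$$g(T_k)=\prod_{j=3}^k\frac1j=\frac2{k!}.$$
Let $G(v)=g(\log v)$ for $v\ge1$ and $G=1$ on $(0,1)$. This is continuous, positive, and nonincreasing to $0$, so it is the tail of a probability measure $\mu$ on $(1,\infty)$. Put $w=G$.

**Slow variation.** The numbers $\frac{\log k}k$ decrease to $0$ for $k\ge3$. Hence $\log g$ is Lipschitz on $[t,\infty)$ with a constant that tends to $0$ as $t\to\infty$, and $\log w(uv)-\log w(v)=\log g(\log v+\log u)-\log g(\log v)\to0$ for each $u>0$.

**Covariance.** $\mathrm{Var}f=1$ by construction and $K(x,y)\sim w(|x-y|)$ by Lemma 2.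

**The logarithmic condition.** For $T_k\le t\le T_{k+1}$,
$$t\,g(t)\ge T_k\,g(T_{k+1})=\frac{2((k+2)!)^2}{(k+1)!}=2(k+2)\,(k+2)!\to\infty .$$
So $G(v)\log v\to\infty$, and $K(x,y)\log|x-y|\to\infty$ by Lemma 2.

**Failure of (4).** With $T=T_k$ and $s=k$ the ratio in (4) is
$$\frac{g(T_k-k)-g(T_k)}{(1+k)\,g(T_k)}=\frac{k-1}{k+1}\ge\frac12\qquad(k\ge3).$$
By Theorem 3 there are no $a_R,b_R$ with $b_R(M_R-a_R)\Rightarrow Z$.

**Growth bound.** We must show $g(T-s)\le(1+s)\,g(T)$ for $0\le s\le T$; this is the last claim of Theorem 4 with $v=e^T$ and $u=e^{-s}$. If $T\le T_3-3$, then $g=1$ on $[0,T]$. Otherwise $T\in[T_k-k,\,T_{k+1}-(k+1)]$ for some $k\ge3$.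

* Suppose $[T-s,T]$ meets no window other than the $k$-th, except at endpoints. It covers a length $u\le\min(s,k)$ of that window, and $g(T-s)/g(T)=k^{u/k}$. The function $u\mapsto k^{u/k}$ is convex, so on $[0,k]$ it lies below its chord: $k^{u/k}\le1+\frac{k-1}ku\le1+s$.
* Otherwise $k\ge4$ and $T-s<T_{k-1}$. Then $s\ge T_k-k-T_{k-1}=((k+1)!)^2\big((k+2)^2-1\big)-k\ge k!$, while $g(T-s)/g(T)\le g(0)/g(T_k)=k!/2$.

This proves Theorem 4, given Theorem 3. $\square$

## 6. Oscillation and anticoncentration

We now collect the tools for Theorem 3. From here on, $C,C_1,C_2,\dots$ denote constants that depend only on $d$ and $\psi$; plain $C$ may change from line to line. We use two textbook facts. *Dudley's bound:* for a centered Gaussian process on a set $S$ with canonical metric $\rho(x,y)^2=\mathbb E|f(x)-f(y)|^2$, $\mathbb E\sup_{x,y\in S}|f(x)-f(y)|\le C\int_0^{\mathrm{diam}\,S}\sqrt{\log N(\varepsilon)}\,d\varepsilon$, where $N(\varepsilon)$ is the number of $\rho$-balls of radius $\varepsilon$ needed to cover $S$. *Borell–TIS:* if $S$ is the supremum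 of a bounded centered Gaussian process with variances at most $\tau^2$, then $\mathbb P(S>\mathbb ES+t)\le e^{-t^2/2\tau^2}$ for $t>0$.

The first lemma says that a field made of scales $\ge L$ barely moves on cubes of side $h\ll L$, even simultaneously over many cubes.

**Lemma 7.** Let $A\subset[L,\infty)$, $L\ge1$.

(i) If $Q$ is a cube of side $h$, then $\mathbb E\sup_{x,y\in Q}|f_A(x)-f_A(y)|\le C_1\sqrt{\mu(A)}\,h/L$.

(ii) If $Q_1,\dots,Q_p$ are cubes of side $\le h$ and $c_j\in Q_j\cap D$, then
$$\mathbb E\max_{j\le p}\sup_{x\in Q_j}|f_A(x)-f_A(c_j)|\le C_1\sqrt{\mu(A)}\,\frac hL\,\big(1+\sqrt{\log p}\big).$$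

*Proof.* We may assume $\mu(A)>0$. (i) By (2), $\rho(x,y)\le\alpha|x-y|$ with $\alpha=\sqrt{2C_0\mu(A)}/L$. Divide $Q$ into $\lceil \alpha h\sqrt d/\varepsilon\rceil^d$ equal subcubes, each of Euclidean diameter at most $\varepsilon/\alpha$, and choose a point of $D$ in each one that meets $D$. This gives $N(\varepsilon)\le\lceil\alpha h\sqrt d/\varepsilon\rceil^d$, and Dudley's integral is at most
$$\int_0^{\alpha h\sqrt d}\sqrt{d\log\lceil\alpha h\sqrt d/\varepsilon\rceil}\,d\varepsilon=\alpha h\,d\int_0^1\sqrt{\log\lceil1/u\rceil}\,du=C\alpha h .$$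

(ii) Let $S_j=\sup_{x\in Q_j}|f_A(x)-f_A(c_j)|$, which is the supremum of the Gaussian variables $\pm(f_A(x)-f_A(c_j))$. By (2) their variances are at most $\tau^2=2C_0d\,\mu(A)h^2/L^2$. Borell–TIS and a union bound give
$$\mathbb E\max_j(S_j-\mathbb ES_j)_+\le\int_0^\infty\min\big(1,p\,e^{-t^2/2\tau^2}\big)dt .$$
Let $t_0=\tau\sqrt{2\log p}$. Up to $t_0$ bound the integrand by $1$. For $t=t_0+u$ we have $t^2\ge t_0^2+u^2$, so the integrand is at most $e^{-u^2/2\tau^2}$. The integral is therefore at most $\tau(\sqrt{2\log p}+\sqrt{\pi/2})$. Add $\max_j\mathbb ES_j$, which (i) bounds by $C\sqrt{\mu(A)}\,h/L$, and enlarge $C_1$. $\square$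

The second lemma is the anticoncentration statement from the toy model. It is of Nazarov type. The shifts $y_j$ are arbitrary, and this is what makes it useful: all finer scales go into $y_j$.

**Lemma 8 (anticoncentration).** Let $X_1,\dots,X_p$ be centered and jointly Gaussian, each of variance $\sigma^2>0$, and let $(y_j)$ be random and independent of $X$. Then for all $z\in\mathbb R$ and $\delta>0$,
$$\mathbb P\Big(z\le\max_j(X_j+y_j)\le z+\delta\Big)\le\frac\delta\sigma\big(\sqrt{2\log p}+2\big).$$

*Proof.* Condition on $y$, so that the $y_j$ are constants, and rescale to $\sigma=1$. If $X_i=X_j$ a.s. for some $i\ne j$, delete the index with the smaller $y$. This does not change the maximum, and it can only decrease $p$. So we may assume $\rho_{ij}=\mathbb EX_iX_j<1$ for $i\ne j$. Then $X_i-X_j$ is nondegenerate, and the index $J$ attaining the maximum is a.s. unique.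

**A formula for the density.** We want to bound the density $q$ of the maximum. Write $X_j=\rho_{ij}X_i+W_j$; the vector $(W_j)_{j\ne i}$ is independent of $X_i$. Put
$$A_i(v)=\mathbb P(J=i\mid X_i=v)=\mathbb P\big(W_j\le(1-\rho_{ij})v+y_i-y_j\ \ \forall j\neq i\big).$$
Since $1-\rho_{ij}>0$, $A_i$ is nondecreasing. Let $\gamma$ be the standard normal density and $\bar\Phi$ its tail. Summing over the value of $J$, the maximum has density $q(z)=\sum_i\gamma(u_i)A_i(u_i)$ with $u_i=z-y_i$.

**Using monotonicity.** It gives a bound with tails in place of densities: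
$$\sum_iA_i(u_i)\bar\Phi(u_i)\le\sum_i\int_{u_i}^\infty A_i(v)\gamma(v)\,dv=\mathbb P\big(\max_j(X_j+y_j)\ge z\big)\le1 .$$

**From tails back to densities.** We need an upper bound on the hazard rate $h=\gamma/\bar\Phi$. It is increasing, because $h'=h(h-u)$ and $h(u)>u$ (trivially for $u\le0$; for $u>0$, $u\bar\Phi(u)<\int_u^\infty v\gamma(v)dv=\gamma(u)$). Moreover $h(u)\le u+1$ for $u\ge0$: the function $\bar\Phi(u)-\frac{\gamma(u)}{1+u}$ tends to $0$ at infinity and has derivative
$$\gamma(u)\Big[-1+\frac u{1+u}+\frac1{(1+u)^2}\Big]=-\frac{u\,\gamma(u)}{(1+u)^2}\le0,$$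
so it is nonnegative on $[0,\infty)$. Now let $\tau=\sqrt{2\log p}$. The terms of $q(z)$ with $u_i\le\tau$ satisfy $\gamma(u_i)A_i(u_i)=h(u_i)\bar\Phi(u_i)A_i(u_i)\le(\tau+1)\bar\Phi(u_i)A_i(u_i)$, and together contribute at most $\tau+1$. Each term with $u_i>\tau$ is at most $\gamma(\tau)=\frac1{p\sqrt{2\pi}}$, and there are at most $p$ of them, so together they contribute at most $1$. Hence $q\le\tau+2$. $\square$

The third lemma transfers this to our field: the layer of scales in $(L,r]$ prevents $\sup f_{\le r}$ from concentrating.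

**Lemma 9.** Let $1\le L\le r$, $s=\log(r/L)$, $\sigma^2=G(L)-G(r)>0$. Then for $\kappa\in(0,1]$ and $z\in\mathbb R$,
$$\mathbb P\Big(z\le\sup_{[0,r]^d}f_{\le r}\le z+\frac{\kappa\sigma}{\sqrt{1+s}}\Big)\le C_2\Big(\kappa+\frac1{\kappa(1+s)}\Big).$$

*Proof.* **Discretizing the layer.** We replace the layer by its values at finitely many points, keeping the finer scales untouched. Write $f_{\le r}=f_A+Y$ with $A=(L,r]$ and $Y=f_{[1,L]}$ independent; $\mathrm{Var}f_A=\sigma^2$. Let $\nu=(1+s)^2$ and divide $[0,r]^d$ into $\lceil r\nu/L\rceil^d$ equal cubes, of side at most $L/\nu$. Keep those that meet $D$, say $Q_1,\dots,Q_p$, and pick $c_j\in Q_j\cap D$. Since $r\nu/L\ge1$,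
$$\log p\le d\log(2r\nu/L)=d\big(\log2+s+2\log(1+s)\big)\le3d(1+s).$$
Let $M=\sup_{[0,r]^d}(f_A+Y)$, $M^*=\max_j\big(f_A(c_j)+\sup_{Q_j}Y\big)$ and $\Delta=\max_j\sup_{Q_j}|f_A-f_A(c_j)|$. Then $|M-M^*|\le\Delta$, and Lemma 7(ii) gives
$$\mathbb E\Delta\le C_1\sigma\,\nu^{-1}\big(1+\sqrt{3d(1+s)}\big)\le C\sigma(1+s)^{-3/2}.$$

**Anticoncentration.** We apply Lemma 8 to $M^*$ with $X_j=f_A(c_j)$ and $y_j=\sup_{Q_j}Y$. With $\delta=\kappa\sigma/\sqrt{1+s}$,
$$\mathbb P(M\in[z,z+\delta])\le\mathbb P(M^*\in[z-\delta,z+2\delta])+\mathbb P(\Delta>\delta)\le\frac{3\kappa}{\sqrt{1+s}}\big(\sqrt{6d(1+s)}+2\big)+\frac C{\kappa(1+s)},$$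
where the last term is Markov's inequality. The first term is at most $C\kappa$. $\square$

The fourth lemma is the coarse-scale half of (3): on a cube of side comparable to $r$, the part $f_{>r}$ is constant up to $o(\sqrt{G(r)})$. Lemma 7 alone gives only $O(\sqrt{G(r)})$; slow variation supplies the rest.

**Lemma 10.** Let $G$ be slowly varying and $H<\infty$. If $r\to\infty$ and $R'\le Hr$, then
$$\mathbb E\sup_{x\in[0,R']^d}|f_{>r}(x)-f_{>r}(0)|=o\big(\sqrt{G(r)}\big).$$

*Proof.* For $\Lambda\ge1$ split $f_{>r}=f_{(r,\Lambda r]}+f_{>\Lambda r}$. Lemma 7(i), with $L=r$ for the first part and $L=\Lambda r$ for the second, bounds the expectation by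
$$C_1H\sqrt{G(r)-G(\Lambda r)}+C_1H\Lambda^{-1}\sqrt{G(r)} .$$
For fixed $\Lambda$ the first term is $o(\sqrt{G(r)})$ by slow variation, and $\Lambda$ is arbitrary. $\square$

## 7. Fine maxima over two cubes of comparable size

For $r\ge2$ let $R'=2\lceil r\rceil+r$, so $R'\le4r$, and put
$$\tilde M=\sup_{[0,r]^d}f_{\le r},\qquad\tilde M'=\sup_{[0,R']^d}f_{\le r}.$$
Note that both use the same cutoff $r$. We recall *Slepian's inequality*: if $X,Y$ are centered Gaussian vectors with equal variances and $\mathrm{Cov}(X_i,X_j)\ge\mathrm{Cov}(Y_i,Y_j)$ for all $i,j$, then $\mathbb P(\max X\le x)\ge\mathbb P(\max Y\le x)$.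

**Lemma 11.** For $r\ge2$ and all $x\in\mathbb R$,
$$\mathbb P(\tilde M\le x)^{4^d}\le\mathbb P(\tilde M'\le x)\le\mathbb P(\tilde M\le x)^{2^d}. \tag{7}$$

*Proof.* **Upper bound: separated copies inside.** The cube $[0,R']^d$ contains the $2^d$ cubes $v+[0,r]^d$ with $v\in\{0,2\lceil r\rceil\}^d$. Two different ones are at $|\cdot|_\infty$-distance at least $2\lceil r\rceil-r\ge r$, so $f_{\le r}$ is independent on them. They are integer translates of $[0,r]^d$, so by stationarity (on $\mathbb Z^d$ too) the suprema over them are i.i.d. copies of $\tilde M$.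

**Lower bound: a covering and positive correlation.** Consider the $4^d$ integer translates $\lfloor r\rfloor j+[0,r]^d$, $j\in\{0,1,2,3\}^d$. In each coordinate consecutive intervals overlap or touch and together cover $[0,3\lfloor r\rfloor+r]$. Since $\lfloor r\rfloor\ge2$, we have $3\lfloor r\rfloor\ge2\lfloor r\rfloor+2\ge2\lceil r\rceil$, so the translates cover $[0,R']^d$. Take finite subsets $F$ of $[0,r]^d\cap D$ and compare the vector $f_{\le r}(\lfloor r\rfloor j+t)$, indexed by the pairs $(j,t)$ with $t\in F$, to the vector with the same law for each $j$ but independent over $j$. The variances and the covariances with equal $j$ agree; the others are $\ge0$ for the first vector, since $K_{[1,r]}\ge0$, and $0$ for the second. Slepian gives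
$$\mathbb P\Big(\max_{j,\,t\in F}f_{\le r}(\lfloor r\rfloor j+t)\le x\Big)\ge\mathbb P\Big(\max_Ff_{\le r}\le x\Big)^{4^d}.$$
Let $F$ increase to a countable dense subset of $[0,r]^d\cap D$. Both sides decrease to the corresponding probabilities for suprema, and the supremum over the union of the translates is at least $\tilde M'$. $\square$

## 8. Two Gaussian limits that cannot coexist: proof of Theorem 3

Suppose $b_R(M_R-a_R)\Rightarrow Z$ and that (4) fails.

**Step 1: normalizing, and choosing bad scales.** We fix signs and extract the windows on which $g$ drops too much. For large $R$ we have $b_R\ne0$, since otherwise $0$ would be a limit along a subsequence; and since $Z$ is symmetric, $b_R$ may be replaced by $|b_R|$. So take $b_R>0$. As (4) fails, there are $\eta>0$, $T_k\to\infty$ and $0\le s_k\le T_k$ with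
$$g(T_k-s_k)-g(T_k)\ge\eta(1+s_k)\,g(T_k). \tag{8}$$
If $s_k\le S$ along a subsequence, then there $1+\eta\le g(T_k-s_k)/g(T_k)\le g(T_k-S)/g(T_k)\to1$, a contradiction. So $s_k\to\infty$.

Put $r=r_k=e^{T_k}$ and $c=c_k=G(r_k)$, and let $R',\tilde M,\tilde M'$ be as in Section 7. Write $\tau=1/b_r$, $a=a_r$, $\tau'=1/b_{R'}$, $a'=a_{R'}$.

**Step 2: one coarse variable for both cubes.** This step makes (3) precise. Let $\zeta=f_{>r}(0)/\sqrt c\sim N(0,1)$, independent of $f_{\le r}$. On a cube, $\sup f$ and $f_{>r}(0)+\sup f_{\le r}$ differ by at most $\sup|f_{>r}-f_{>r}(0)|$, so Lemma 10 with $H=4$ gives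
$$M_r=\sqrt c\,\zeta+\tilde M+o_P(\sqrt c),\qquad M_{R'}=\sqrt c\,\zeta+\tilde M'+o_P(\sqrt c). \tag{9}$$

**Step 3: the normalization is at least of order $\sqrt c$.** We need $c/\tau^2$ bounded in order to divide (9) by $\tau$. Otherwise, along a subsequence, $\tau/\sqrt c\to0$ and $(M_r-a)/\sqrt c=\frac{\tau}{\sqrt c}\,b_r(M_r-a)\to0$ in probability, so its characteristic function tends to $1$. But by (9) and independence, the modulus of this characteristic function at $\theta$ is at most $e^{-\theta^2/2}+o(1)$. For $\theta\ne0$ this is a contradiction.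

**Step 4: the limit of the fine maximum.** We divide out the coarse Gaussian. Pass to a subsequence with $c/\tau^2\to\rho^2\in[0,\infty)$. By (9),
$$\mathbb E\,e^{i\theta(\tilde M-a)/\tau}\cdot e^{-\theta^2c/2\tau^2}\to e^{-\theta^2/2},\qquad\text{so}\qquad\mathbb E\,e^{i\theta(\tilde M-a)/\tau}\to e^{-(1-\rho^2)\theta^2/2}.$$
Characteristic functions are bounded by $1$, so $\rho\le1$, and $(\tilde M-a)/\tau\Rightarrow N(0,v)$ with $v=1-\rho^2\in[0,1]$. There are two cases, matching the two obstacles of Section 3.

**Step 5: the case $v=0$ contradicts anticoncentration.** Here $\tau\sim\sqrt c$ and $(\tilde M-a)/\sqrt c\to0$ in probability. Apply Lemma 9 with $L=e^{T_k-s_k}$, so that $s=s_k$ and $\sigma^2=g(T_k-s_k)-g(T_k)\ge\eta(1+s_k)c$ by (8). The interval length in Lemma 9 is $\kappa\sigma/\sqrt{1+s_k}\ge\kappa\sqrt{\eta c}$, hence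
$$\mathbb P\Big(|\tilde M-a|\le\tfrac12\kappa\sqrt{\eta c}\Big)\le C_2\Big(\kappa+\frac1{\kappa(1+s_k)}\Big).$$
The left side tends to $1$. Since $s_k\to\infty$, the right side tends to $C_2\kappa$, which is less than $1$ for $\kappa$ small: contradiction.

**Step 6: the case $v>0$, limit on the larger cube.** We show that the fine maximum on the larger cube has a Gaussian limit as well. By (7), with $F_k$ and $F_k'$ the distribution functions of $(\tilde M-a)/\tau$ and $(\tilde M'-a)/\tau$, we have $F_k^{4^d}\le F_k'\le F_k^{2^d}$, and $F_k(x)\to\Phi(x/\sqrt v)$ for every $x$. So $(\tilde M'-a)/\tau$ is tight. Along a further subsequence it converges to a law with distribution function $H$, and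
$$\Phi(x/\sqrt v)^{4^d}\le H(x)\le\Phi(x/\sqrt v)^{2^d}\qquad\text{for all }x\in\mathbb R, \tag{10}$$
first at continuity points of $H$, then everywhere by right-continuity. By (9), $V_k=(M_{R'}-a)/\tau$ converges in law to the convolution $N(0,\rho^2)*H$. On the other hand
$$V_k=\alpha_k+\beta_kZ_k,\qquad\alpha_k=\frac{a'-a}\tau,\quad\beta_k=\frac{\tau'}\tau,\quad Z_k=b_{R'}(M_{R'}-a_{R'})\Rightarrow Z .$$
The sequence $V_k$ is tight. If $\hat V_k,\hat Z_k$ denote independent copies, then $V_k-\hat V_k=\beta_k(Z_k-\hat Z_k)$ is tight and $Z_k-\hat Z_k\Rightarrow N(0,2)$, so $\beta_k$ is bounded; then $\alpha_k=V_k-\beta_kZ_k$ is tight and deterministic, hence bounded. Along a further subsequence $\alpha_k\to m$ and $\beta_k^2\to v'$, so the limit of $V_k$ is $N(m,v')$. Comparing characteristic functions, that of $H$ is $e^{im\theta-(v'-\rho^2)\theta^2/2}$. Its modulus is at most $1$, so $v''=v'-\rho^2\ge0$ and $H=N(m,v'')$. By (10), $0<H<1$ everywhere, so $H$ is not a point mass and $v''>0$.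

**Step 7: the two tails disagree.** We compare (10) with a Gaussian $H$ at both ends. As $x\to-\infty$, $\log H(x)\sim-\frac{x^2}{2v''}$ and $\log\Phi(x/\sqrt v)^{2^d}\sim-2^d\frac{x^2}{2v}$, so the upper bound in (10) gives
$$\frac1{v''}\ge\frac{2^d}v .$$
As $x\to+\infty$, $1-\Phi(x/\sqrt v)^N\sim N\big(1-\Phi(x/\sqrt v)\big)$, so $\log\big(1-\Phi(x/\sqrt v)^N\big)\sim-\frac{x^2}{2v}$ for every fixed $N$. Both bounds in (10) then give $\log(1-H(x))\sim-\frac{x^2}{2v}$. Since also $\log(1-H(x))\sim-\frac{x^2}{2v''}$, we get $v''=v$. Hence $2^d\le1$, a contradiction. $\square$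

## 9. The variance of the maximum on a torus

We turn to Theorem 5. Now we want the natural approach of Section 3 to work, that is, $\tilde M$ should fluctuate by $o(\sqrt c)$. The general bound $\mathrm{Var}(\max X)\le\max_i\mathrm{Var}X_i$ for Gaussian vectors is useless here: the variance of $f_{\le r}$ is $1-c$, and in the cases of interest $c\to0$. We need a bound that sees how the location of the maximum moves when the field is resampled slightly. For that it helps that the location be uniformly distributed, and so we pass to a torus.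

**The periodic field.** Let $r\ge2$ be an integer with $\mu([1,r])>0$, let $N=2r$ and $\mathbb T=D/(N\mathbb Z)^d$, with torus distance $\|\cdot\|$ induced by $|\cdot|_\infty$. Let $f^{per}$ be the continuous stationary Gaussian field on $\mathbb T$ with covariance
$$C(x)=\int_{[1,r]}\sum_{n\in\mathbb Z^d}\varphi\Big(\frac{x+Nn}\ell\Big)\mu(d\ell).$$
This is positive definite: each periodized function is smooth on the torus $\mathbb R^d/(N\mathbb Z)^d$, and its Fourier coefficients are, up to a positive factor, values of $\hat\varphi\ge0$; for $D=\mathbb Z^d$ restrict to integer points. Take the representative $x\in(-r,r]^d$. If $n\ne0$, some coordinate satisfies $|x_i+2rn_i|\ge2r-r=r\ge\ell$, so only $n=0$ contributes. Consequences: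

* $C(x)\ge0$, and $C(x)<C(0)$ for $x\ne0$, since $\varphi<1$ off the origin and $\mu([1,r])>0$;
* $C(x)\le\int_{[1,r]}1\{\|x\|<\ell\}\,\mu(d\ell)$;
* $C(0)-C(x)\le C_0|x|^2$ for this representative, so a continuous version exists;
* on every integer translate of $[0,r]^d$, $f^{per}$ has the law of $f_{\le r}$. Differences of points there lie in $[-r,r]^d$. On $(-r,r]^d$ we just saw that $C$ equals the covariance function of $f_{\le r}$, and a difference with a coordinate $-r$ has covariance $0$ in both fields.

Let $M^{per}=\sup_{\mathbb T}f^{per}$.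

**Proposition 12.** $\mathrm{Var}(M^{per})\le C_3\Psi(r)$.

*Proof.* **Step 1: discretizing.** We pass to finitely many variables. Let $X$ be $f^{per}$ restricted to the grid $\Gamma\subset\mathbb T$ of mesh $N/n$, with $n^d$ points. If $D=\mathbb Z^d$ take $n=N$, and then $\Gamma=\mathbb T$. If $D=\mathbb R^d$ take $n\ge N$ and let $n\to\infty$ at the end; then $\max X\to M^{per}$ a.s. by uniform continuity, and in $L^2$ by dominated convergence, since $\mathbb E\sup|f^{per}|^2<\infty$ by Borell–TIS. So it is enough to bound $\mathrm{Var}(\max X)$ uniformly in $n$.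

For $x\ne y$, $X_x-X_y$ has variance $2(C(0)-C(x-y))>0$, so the argmax $I$ of $X$ is a.s. unique. By stationarity under translations of the group $\Gamma$, $I$ is uniform on $\Gamma$.

**Step 2: the variance as a correlation of argmaxes.** Let $X'$ be an independent copy of $X$, let $X^t=e^{-t}X+\sqrt{1-e^{-2t}}\,X'$, and let $I_0,I_t$ be the argmaxes of $X,X^t$. Note that $X^t$ has the law of $X$. The covariance formula, from Chatterjee, *Superconcentration and Related Topics*, Springer 2014, Ch. 2, reads
$$\mathrm{Var}F(X)=\int_0^\infty e^{-t}\,\mathbb E\big\langle\nabla F(X),\mathrm{Cov}(X)\nabla F(X^t)\big\rangle\,dt$$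
for smooth $F$ with bounded derivatives. Apply it to $F_\beta(x)=\beta^{-1}\log\sum_ie^{\beta x_i}$. We have $\max\le F_\beta\le\max+\beta^{-1}\log|\Gamma|$, and $\nabla F_\beta(x)$ is the probability vector with weights proportional to $e^{\beta x_i}$, which tends to the unit vector at the argmax as $\beta\to\infty$ if the argmax is unique. The integrand is bounded by $C(0)\le1$ in absolute value, so dominated convergence gives
$$\mathrm{Var}(\max X)=\int_0^\infty e^{-t}\,\mathbb E\,C(I_0-I_t)\,dt\le\int_{[1,r]}\int_0^\infty e^{-t}\,\mathbb P(\|I_0-I_t\|<\ell)\,dt\,\mu(d\ell). \tag{11}$$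

**Step 3: the argmax seldom stays close.** Fix $\ell\in[1,r]$ and put $s=\log(r/\ell)$. We want a bound on $\mathbb P(\|I_0-I_t\|<\ell)$ that decays in $s$. Let $k=\lfloor N/\ell\rfloor\ge2$ and partition the torus into $k^d$ half-open cubes $B$ of side $N/k\ge\ell$. Since $n\ge N\ge k$, each contains at most $(n/k+1)^d\le(2n/k)^d$ grid points, so $\mathbb P(I\in B)\le2^dk^{-d}$. If $I_0\in B$ and $\|I_0-I_t\|<\ell$, then $I_t\in B^*$, the union of $B$ and its neighbors, at most $3^d$ cubes; and $\mathbb P(I\in B^*)\le6^dk^{-d}$.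

Now use Gaussian hypercontractivity (Nelson): with $P_th(x)=\mathbb E[h(X^t)\mid X=x]$, $\|P_th\|_q\le\|h\|_p$ if $q-1\le e^{2t}(p-1)$. Take $p=1+e^{-t}$ and its conjugate exponent $q=1+e^t$, for which equality holds. With Hölder's inequality,
$$\mathbb P(X\in E,X^t\in E')=\mathbb E[1_E(X)\,P_t1_{E'}(X)]\le\|1_E\|_p\,\|P_t1_{E'}\|_q\le\big(\mathbb P(X\in E)\,\mathbb P(X\in E')\big)^{1/p}.$$
Summing over the $k^d$ cubes $B$, and using $\frac2p-1=\frac{1-e^{-t}}{1+e^{-t}}=\tanh(t/2)$,
$$\mathbb P(\|I_0-I_t\|<\ell)\le k^d\big(12^dk^{-2d}\big)^{1/p}\le12^dk^{-d\tanh(t/2)}\le12^de^{-ds\tanh(t/2)},$$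
because $k\ge\frac N{2\ell}=\frac r\ell=e^s$.

**Step 4: integrating in $t$.** This turns the decay into the factor $\frac1{1+s}$. By concavity of $\tanh$ on $[0,\infty)$ and monotonicity, $\tanh(t/2)\ge\kappa_0\min(t,1)$ with $\kappa_0=\tanh\frac12$. So the inner integral in (11) is at most
$$12^d\Big(\int_0^1e^{-d\kappa_0st}\,dt+e^{-d\kappa_0s}\Big)\le\frac{C_3}{1+s}=\frac{C_3}{1+\log(r/\ell)} .$$
Integrate over $\ell$ with respect to $\mu$ and recall (5). $\square$

## 10. From the torus to the cube: proofs of Theorem 5 and Corollary 6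

**Proof of Theorem 5.** Assume $\Psi=o(G)$.

**Step 1: the regularity claims.** We deduce slow variation and the logarithmic condition. By (6) with fixed $s=S$, $\frac{g(T-S)-g(T)}{(1+S)g(T)}\to0$, so $g(T-S)/g(T)\to1$. This is slow variation for $u=e^{-S}<1$, and the case $u>1$ follows by taking reciprocals. Also the integrand in (5) is at least $\frac1{1+T}$, so $\Psi(v)\ge\frac{\mu([1,v])}{1+T}$ with $\mu([1,v])\to1$. Hence $\frac1{1+T}=o(g(T))$, i.e. $T\,g(T)\to\infty$, and $K(x,y)\log|x-y|\to\infty$ by Lemma 2.

**Step 2: setting up the comparison.** We cut $[0,R]^d$ at a scale slightly below $R$. Fix $n\ge1$ and $\delta>0$. Let $R\to\infty$, $r=\lfloor R/n\rfloor$, $c=G(R)$; then $c\sim G(r)$ by slow variation and monotonicity. Let $M^{per}$ be the torus maximum for this $r$ and $q=q_{R,n}=\mathbb EM^{per}$. By Proposition 12, $\mathrm{Var}(M^{per})\le C_3\Psi(r)=o(c)$, so Chebyshev gives $\mathbb P(|M^{per}-q|>\delta\sqrt c)\to0$.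

**Step 3: upper tail of the fine part.** For large $R$ we have $(n+1)r\ge(n+1)(\frac Rn-1)\ge R$, so $[0,R]^d$ is covered by $(n+1)^d$ integer translates of $[0,r]^d$. On each, $\sup f_{\le r}$ has the law of a supremum of $f^{per}$ over part of $\mathbb T$, so it is stochastically at most $M^{per}$. Hence
$$\mathbb P\Big(\sup_{[0,R]^d}f_{\le r}>q+\delta\sqrt c\Big)\le(n+1)^d\,\mathbb P(M^{per}>q+\delta\sqrt c)\to0 .$$

**Step 4: lower tail of the fine part.** A single cube of side $r$ reaches the level $q-\delta\sqrt c$ only with probability bounded below; many independent cubes then reach it almost surely. The torus is covered by $2^d$ integer translates of $[0,r]^d$, so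
$$\mathbb P\Big(\sup_{[0,r]^d}f_{\le r}\ge q-\delta\sqrt c\Big)\ge2^{-d}\,\mathbb P(M^{per}\ge q-\delta\sqrt c)\ge2^{-d}-o(1).$$
Since $nr\le R$, the cube $[0,R]^d$ contains the translates of $[0,r]^d$ by $2rj$ in the first coordinate direction, for integers $0\le j\le\frac{n-1}2$. These are at least $n/2$ integer translates at mutual distance $\ge r$, on which $f_{\le r}$ is independent. So
$$\limsup_{R\to\infty}\mathbb P\Big(\sup_{[0,R]^d}f_{\le r}<q-\delta\sqrt c\Big)\le\varepsilon_n:=(1-2^{-d})^{n/2}.$$

**Step 5: adding the coarse part.** For large $R$, $R\le2nr$, so Lemma 10 with $H=2n$ gives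
$$M_R=f_{>r}(0)+\sup_{[0,R]^d}f_{\le r}+o_P(\sqrt c),\qquad f_{>r}(0)\sim N(0,G(r)),\quad\frac{G(r)}c\to1 .$$
Together with Steps 3 and 4, for every fixed $n$ and $\delta$,
$$\frac{M_R-q_{R,n}}{\sqrt{G(R)}}=\frac{f_{>r}(0)}{\sqrt{G(R)}}+e_{R,n},\qquad\limsup_{R\to\infty}\mathbb P(|e_{R,n}|>2\delta)\le\varepsilon_n .$$

**Step 6: letting $n\to\infty$ slowly.** We remove the error $\varepsilon_n$ by a diagonal choice. With $\delta=\frac1n$ choose $R_1<R_2<\cdots$ tending to infinity such that for all $R\ge R_n$
$$\mathbb P\big(|e_{R,n}|>\tfrac2n\big)\le\varepsilon_n+\tfrac1n\qquad\text{and}\qquad\Big|\frac{G(\lfloor R/n\rfloor)}{G(R)}-1\Big|\le\frac1n .$$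
Let $n(R)=\max\{n:R_n\le R\}$ and $a_R=q_{R,n(R)}$. Then $n(R)\to\infty$, the error $e_{R,n(R)}$ tends to $0$ in probability, and the Gaussian term has variance tending to $1$. Hence $G(R)^{-1/2}(M_R-a_R)\Rightarrow Z$. $\square$

**Proof of Corollary 6.** **Step 1: $\Psi$ in terms of $g$.** We rewrite (5) so that hypotheses on $g$ can be inserted. With $T=\log v$ and $s=\log(v/\ell)\in[0,T]$, use
$$\frac1{1+s}=\frac1{1+T}+\int_s^T\frac{dx}{(1+x)^2}.$$
Integrating over $\ell\in[1,v]$ and using Fubini,
$$\Psi(v)=\frac{\mu([1,v])}{1+T}+\int_0^T\frac{g(T-x)-g(T)}{(1+x)^2}\,dx. \tag{12}$$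
Indeed $\log(v/\ell)\le x$ means $\ell\ge e^{T-x}$, and $\mu([e^{T-x},e^T])=g(T-x)-g(T)$ for all but countably many $x$.

**Step 2: the growth condition with $\theta<1$.** We show that each part of (12) is $o(g(T))$. Taking $u=1/v$ in the hypothesis gives $g(0)\le C(1+T)^\theta g(T)$ with $g(0)>0$, so the first term is at most $\frac1{1+T}\le\frac C{g(0)}(1+T)^{\theta-1}g(T)=o(g(T))$. For fixed $S$, the integral over $[0,S]$ is at most $g(T-S)-g(T)=o(g(T))$ by slow variation. On $[S,T]$ the hypothesis with $u=e^{-x}$ gives $g(T-x)\le C(1+x)^\theta g(T)$, so that part is at most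
$$C\,g(T)\int_S^\infty(1+x)^{\theta-2}\,dx=\frac{C\,(1+S)^{\theta-1}}{1-\theta}\,g(T),$$
an arbitrarily small multiple of $g(T)$ for $S$ large. So $\Psi=o(G)$ and Theorem 5 applies. For $\theta=1$ and $C=1$, the profile of Theorem 4 satisfies the growth condition but has no Gaussian limit.

**Step 3: flat profiles.** Let $G$ be asymptotically flat with $G(v)\log v\to\infty$, i.e. $T\,g(T)\to\infty$. The first term of (12) is at most $\frac1{1+T}=o(g(T))$. Given $\eta>0$, take the corresponding $\beta$; decreasing it only weakens the requirement, so we may take $\beta<1$. For $0\le x\le\beta T$ flatness gives $g(T-x)-g(T)\le(\eta+o(1))g(T)$ uniformly, so the integral over $[0,\beta T]$ is at most $(\eta+o(1))g(T)$. Over $[\beta T,T]$ the numerator is at most $1$, so the integral is at most $\frac1{\beta T}=o(g(T))$. As $\eta$ is arbitrary, $\Psi=o(G)$. $\square$
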